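# Matrix rings glued along $z=0$, and noetherian PI Hopf algebras that are not finite over their centers

Throughout, $k$ is a field and all algebras are over $k$.

## 1. A $2\times2$ matrix ring with its diagonal glued by an automorphism

Let $R$ be a commutative $k$-algebra and $\tau$ a $k$-algebra automorphism of $R$. Put $C=R[z]$ and extend $\tau$ to $C$ by $\tau(z)=z$. Here is the object on which everything in the first half of these notes turns:
$$\mathcal H(R,\tau)=\left\{\begin{pmatrix}a& zb\\ c&d\end{pmatrix}:\ a,b,c,d\in C,\ \ a-\tau(d)\in zC\right\}\subseteq M_2(C).\tag{1}$$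
So the upper right entry vanishes at $z=0$, and at $z=0$ the two diagonal entries determine each other, through $\tau$. It is a subring: the identity is in it, and
$$\begin{pmatrix}a& zb\\ c&d\end{pmatrix}\begin{pmatrix}a'& zb'\\ c'&d'\end{pmatrix}=\begin{pmatrix}aa'+zbc'& z(ab'+bd')\\ ca'+dc'&dd'+zcb'\end{pmatrix},$$
where modulo $zC$ (which $\tau$ preserves) the upper left entry is $aa'\equiv\tau(d)\tau(d')=\tau(dd')$, as required.

Recall that a ring $H$ is *prime* if $uHv=0$ implies $u=0$ or $v=0$, and *semiprime* if $uHu=0$ implies $u=0$. Write $Z(H)$ for the center of $H$ and $R^\tau$ for the elements of $R$ fixed by $\tau$.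

**Lemma 1.** Let $\mathcal H=\mathcal H(R,\tau)$ with $R\ne0$.

1. $zM_2(C)\subseteq\mathcal H\subseteq M_2(C)$.
2. If $R$ is a domain, then $\mathcal H$ is prime. If $R$ is reduced, then $\mathcal H$ is semiprime.
3. $Z(\mathcal H)=\{cI:\ c\in C,\ c-\tau(c)\in zC\}$.
4. The map $p:\mathcal H\to R$ that sends the matrix in (1) to $d|_{z=0}$ is a surjective algebra map, and $p(Z(\mathcal H))=R^\tau$.
5. If $\mathcal H$ is a finitely generated $Z(\mathcal H)$-module, then $R$ is a finitely generated $R^\tau$-module.

*Proof.* (1) If all entries lie in $zC$, then the conditions in (1) hold.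

(2) Suppose $u,v\in\mathcal H$ and $u\mathcal Hv=0$. By part 1, $z\,uM_2(C)v=0$. Since $z$ is central and not a zero divisor in $M_2(C)$, we get $uM_2(C)v=0$. Applying this to the matrix units, $u_{ij}v_{lm}=0$ for all indices. If $R$ is a domain, so is $C$, hence $u=0$ or $v=0$. If $R$ is reduced, so is $C$; taking $v=u$ we get $u_{ij}^2=0$, so $u=0$.

(3) A central element $u$ commutes with $zM_2(C)$. Cancelling $z$, it commutes with $M_2(C)$, so $u=cI$ with $c\in C$. By (1), $cI\in\mathcal H$ exactly when $c-\tau(c)\in zC$, and such elements are certainly central.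

(4) By the product formula, the lower right entry of a product is $dd'+zcb'\equiv dd'$ modulo $z$, so $p$ is an algebra map. For $d\in R$ the matrix $\mathrm{diag}(\tau(d),d)$ lies in $\mathcal H$ and goes to $d$. If $cI$ is central, put $z=0$ in $c-\tau(c)\in zC$: the element $\bar c=c|_{z=0}$ satisfies $\bar c=\tau(\bar c)$. Conversely, if $c\in R^\tau$, then $cI\in Z(\mathcal H)$ maps to $c$.

(5) Apply $p$ to a finite generating set. $\square$

**Example.** Take $R=k[T^{\pm1}]$ and $\tau(T)=qT$, where $q\in k^\times$ is not a root of unity. Then $\tau(T^b)=q^bT^b$, so $R^\tau=k$ and $Z(\mathcal H)=(k+zC)I$. Since $R$ is infinite-dimensional, $\mathcal H$ is a prime ring inside $2\times2$ matrices over a commutative ring that is not finite over its center. The center is not even noetherian: if the ideal $zC$ of $k+zC$ were finitely generated, then $zC/(zC)^2=zC/z^2C\cong R$ would be finite-dimensional over $(k+zC)/zC=k$.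

After inverting $z$, nothing is wrong: $\mathcal H[z^{-1}]=M_2(C[z^{-1}])$ is finite over its center. The failure occurs only at $z=0$, where centrality forces invariance under $\tau$.

## 2. Brown's question on noetherian PI Hopf algebras

What is $\mathcal H(R,\tau)$ for? For suitable $R$ and $\tau$ it carries the structure of a Hopf algebra, and so answers a question about Hopf algebras. We recall the vocabulary.

**Hopf algebras.** A Hopf algebra is an algebra $H$ with algebra maps $\Delta:H\to H\otimes H$ (coassociative) and $\varepsilon:H\to k$ (a counit for $\Delta$), and a linear map $S:H\to H$ with $S(h_1)h_2=\varepsilon(h)1=h_1S(h_2)$, in the notation $\Delta h=h_1\otimes h_2$ with summation understood. The map $S$ reverses products. An element $g$ is *group-like* if $\Delta g=g\otimes g$ and $\varepsilon(g)=1$, and $x$ is *primitive* if $\Delta x=x\otimes1+1\otimes x$. In a group algebra $k\Gamma$ the elements of $\Gamma$ are group-like; in an enveloping algebra $U(L)$ the elements of $L$ are primitive. We also meet elements with $\Delta x=x\otimes1+g\otimes x$, $g$ group-like.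 $H$ is *cocommutative* if $h_1\otimes h_2=h_2\otimes h_1$ for all $h$; both $k\Gamma$ and $U(L)$ are. A *Hopf ideal* is an ideal $J$ with $\Delta(J)\subseteq J\otimes H+H\otimes J$, $\varepsilon(J)=0$, $S(J)\subseteq J$; then $H/J$ is a Hopf algebra.

**Finiteness conditions.** $H$ is *noetherian* if it is left and right noetherian as a ring, *affine* if it is finitely generated as an algebra, and *module-finite over its center* if it is a finitely generated $Z(H)$-module.

**Polynomial identities.** An algebra is *PI* if it satisfies a nonzero polynomial identity in noncommuting variables (with some coefficient $1$). For example, $M_2(C)$ with $C$ commutative satisfies $[[X,Y]^2,W]=0$, because $[X,Y]$ has trace $0$, so by Cayley–Hamilton its square is scalar. It also satisfies the standard identity $s_4$, by the Amitsur–Levitzki theorem. Subalgebras of $M_n(C)$ satisfy the identities of $n\times n$ matrices. The *PI-degree* of a semiprime PI ring is the least $n$ such that it satisfies all identities of $n\times n$ matrices over commutative rings.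

**GK-dimension.** If $A$ is generated by a finite-dimensional subspace $W\ni1$, then $\operatorname{GKdim}A=\limsup_n\log_n\dim W^n$. For instance, $k[z,t^{\pm1}]$ has GK-dimension $2$. If $A$ is a finitely generated module over a subalgebra $B$, then $\operatorname{GKdim}A=\operatorname{GKdim}B$ (Krause–Lenagan, *Growth of Algebras and GK-dimension*, Prop. 5.5).

It is known (Gelaki–Letzter) that an affine noetherian PI Hopf algebra need not be module-finite over its center. Brown asked (the source is K. R. Goodearl, "Noetherian Hopf algebras", arXiv:1201.4854 (2012)): *Is every semiprime noetherian PI Hopf algebra module-finite over its center? What if it is also assumed to be affine?*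

The answer to both parts is no. The base field enters as follows: $k$ contains a nonzero $q$ that is not a root of unity if and only if $k$ is not algebraic over a finite field. Indeed, in characteristic $0$ take $q=2$; in characteristic $p$ take $q$ transcendental over $\mathbb F_p$ if there is one; and a nonzero element algebraic over $\mathbb F_p$ lies in a finite field, so it is a root of unity.

Let $q\in k^\times$, and let $\Gamma=\langle g\rangle$ be cyclic, in one of three cases:

* (i) $\Gamma$ infinite, $k$ arbitrary;
* (ii) $|\Gamma|=2$, $\operatorname{char}k\neq2$;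
* (iii) $\Gamma=1$, $\operatorname{char}k=2$.

A Hopf algebra $H_\Gamma(q)$ will be defined in Section 4.

**Theorem 1.** Let $H=H_\Gamma(q)$.

1. $H$ is affine, noetherian, and satisfies all identities of $2\times2$ matrices over commutative rings. Its GK-dimension is $3$ in case (i) and $2$ in cases (ii), (iii).
2. $H$ is prime in cases (i), (iii) and semiprime in case (ii).
3. $Z(H)=\{cI:\ c\in C,\ c-\tau(c)\in zC\}$, in the matrix description $H\cong\mathcal H(R,\tau)$ with $R=k[T^{\pm1}]\otimes k\Gamma$, $C=R[z]$, $\tau:T\mapsto qT,\ G\mapsto-G$, where $G$ is the generator of $\Gamma$ in $R$.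
4. $H$ is a finitely generated $Z(H)$-module if and only if $q$ is a root of unity.

Consequently, over every field that is not algebraic over a finite field there is a prime affine noetherian PI Hopf algebra of PI-degree $2$ (namely $H_{\mathbb Z}(q)$, $q$ not a root of unity) that is not module-finite over its center. Both parts of Brown's question have a negative answer. Moreover PI-degree $2$ is the least possible for a semiprime counterexample, and GK-dimension $2$, attained in cases (ii) and (iii), is the least possible for an affine semiprime counterexample.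

**Theorem 2.** Let $\operatorname{char}k=p>0$ and let $q\in k^\times$ not be a root of unity. Then there is a cocommutative, prime, affine, noetherian PI Hopf algebra over $k$ of GK-dimension $2$ which is not module-finite over its center.

**Theorem 3.** If $\operatorname{char}k=0$, every cocommutative affine PI Hopf algebra over $k$ is module-finite over its center.

**Theorem 4.** The following are equivalent for a field $k$:

* (a) $k$ is algebraic over a finite field;
* (b) every noetherian Hopf $k$-algebra $H$ having a nilpotent Hopf ideal $J$ with $H/J$ commutative is module-finite over its center.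

These notes do not decide whether semiprime counterexamples exist over fields that are algebraic over a finite field.

## 3. Twisting by an automorphism of infinite order, without losing PI or semiprimeness

**When a finite group acts.** Commutative Hopf algebras are their own centers. The next case to try is the group algebra of the infinite dihedral group, $H=k[t^{\pm1}]\oplus k[t^{\pm1}]s$ with $sts^{-1}=t^{-1}$, $s^2=1$. Let $u=f+hs$ be central. Commuting with $t$ gives $h(t-t^{-1})=0$, so $h=0$; commuting with $s$ gives $f(t)=f(t^{-1})$. So $Z(H)=k[t+t^{-1}]$. Since $k[t^{\pm1}]$ has basis $1,t$ over it, $H$ is free of rank $4$ over $Z(H)$. Here $H$ is finite over a commutative subalgebra $B$, a finite group acts on $B$, and $B$ is finite over the invariants. This is the natural way to try to prove a positive answer. A counterexample should therefore contain a commutative part on which something acts with infinite order.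

**The quantum plane is not PI.** The most direct attempt is the algebra generated by $t^{\pm1},x$ with $tx=qxt$, with basis $t^bx^i$, where $q$ is not a root of unity. It is not PI. Otherwise it satisfies a nonzero multilinear identity $\sum_{\pi}\alpha_\pi X_{\pi(1)}\cdots X_{\pi(n)}$, the sum over permutations $\pi$ of $\{1,\dots,n\}$. Substitute $X_j=t^{a_j}x$ with $a_j\in\mathbb Z$. Since $xt=q^{-1}tx$,
$$X_{\pi(1)}\cdots X_{\pi(n)}=q^{-\sum_i(i-1)a_{\pi(i)}}\,t^{a_1+\dots+a_n}x^n,$$
so $\sum_\pi\alpha_\pi\chi_\pi(a)=0$ for all $a\in\mathbb Z^n$, where $\chi_\pi(a)=q^{-\sum_j(\pi^{-1}(j)-1)a_j}$. As $q$ is not a root of unity, the characters $\chi_\pi$ of $\mathbb Z^n$ are distinct, hence linearly independent, so all $\alpha_\pi=0$, a contradiction.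

**Truncating restores PI and destroys semiprimeness.** Impose $x^2=0$. In $E=k[t^{\pm1}]\oplus k[t^{\pm1}]x$ with $tx=qxt$, $x^2=0$, all commutators lie in $Ex$, and $ExEx=Ex^2=0$, because $xE=Ex$. So $E$ satisfies $[X,Y][X',Y']=0$. Let $u=w_0(t)+w_1(t)x$ be central. From $ux=xu$ we get $w_0(t)=w_0(q^{-1}t)$, so $w_0\in k$. Modulo $x$ the center becomes $k$ while $E$ becomes $k[t^{\pm1}]$, so $E$ is not finite over its center. The attempt stops exactly here: $xEx=0$, so $E$ is not semiprime.

**A second nilpotent generator.** We want to keep $x^2=0$ and still have $xHx\neq0$. Add $y$ with $y^2=0$, and instead of $xy+yx=0$ let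
$$z=xy+yx$$
be a new element. Then $xyx=zx$, which is nonzero as soon as $zx\ne0$. For $z$ to commute with $t$, the weights of $x$ and $y$ must be inverse: $tx=qxt$, $ty=q^{-1}yt$. We also want a Hopf structure. With $\Delta x=x\otimes1+g\otimes x$, the relation $x^2=0$ is respected if $gx=-xg$, since the mixed term of $(\Delta x)^2$ is $(xg+gx)\otimes x$. Choosing $g^{-1}$ for $y$ will make $z$ primitive. The matrix model of this algebra will be exactly (1): the two diagonal positions are exchanged by $x\mapsto ze_{12}$ and $y\mapsto e_{21}$, and $\tau$ records how $x$ twists $t$ and $g$.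

## 4. The Hopf algebra $H_\Gamma(q)$

**Definition.** $H=H_\Gamma(q)$ is the algebra generated by $t^{\pm1},g^{\pm1},x,y$, with the relations of $\Gamma$ for $g$ and
$$tg=gt,\quad tx=q\,xt,\quad ty=q^{-1}yt,\quad gx=-xg,\quad gy=-yg,\quad x^2=y^2=0.\tag{2}$$
Put $z=xy+yx$. Let $t,g$ be group-like and
$$\Delta x=x\otimes1+g\otimes x,\quad \Delta y=y\otimes1+g^{-1}\otimes y,\quad\varepsilon(x)=\varepsilon(y)=0,\quad S(x)=-g^{-1}x,\quad S(y)=-gy,\tag{3}$$
$S(t)=t^{-1}$, $S(g)=g^{-1}$. In case (iii), $g=1$ and $\operatorname{char}k=2$, so $gx=-xg$ holds automatically.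

**Step 1: $z$ is central.** This makes $z$ a parameter. We have $zx=xyx=xz$ and $zy=yxy=yz$. Moreover $t\,xy=q\,q^{-1}xy\,t$ and $g\,xy=xy\,g$, and the same for $yx$.

**Step 2: $\Delta$ and $\varepsilon$ are algebra maps.** It suffices that they respect the relations. For $\varepsilon$ this is clear, since every relation in (2) involving $x$ or $y$ becomes $0=0$. For $\Delta$:
$$(\Delta x)^2=x^2\otimes1+(xg+gx)\otimes x+g^2\otimes x^2=0,\qquad(\Delta y)^2=y^2\otimes1+(yg^{-1}+g^{-1}y)\otimes y+g^{-2}\otimes y^2=0,$$
$$\Delta t\,\Delta x=tx\otimes t+tg\otimes tx=q(xt\otimes t+gt\otimes xt)=q\,\Delta x\,\Delta t,$$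
$$\Delta t\,\Delta y=ty\otimes t+tg^{-1}\otimes ty=q^{-1}(yt\otimes t+g^{-1}t\otimes yt)=q^{-1}\Delta y\,\Delta t,$$
$$\Delta g\,\Delta x=gx\otimes g+g^2\otimes gx=-\Delta x\,\Delta g,\qquad\Delta g\,\Delta y=gy\otimes g+1\otimes gy=-\Delta y\,\Delta g.$$
The relations among $t,g$ are respected because $t,g$ are group-like.

**Step 3: coassociativity and counit.** Both sides of each axiom are algebra maps, so we check generators. Both $(\Delta\otimes\mathrm{id})\Delta x$ and $(\mathrm{id}\otimes\Delta)\Delta x$ equal $x\otimes1\otimes1+g\otimes x\otimes1+g\otimes g\otimes x$. Applying $\varepsilon$ to either factor of $\Delta x$ leaves $x$. For $y$ replace $g$ by $g^{-1}$.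

**Step 4: $S$ extends to an anti-homomorphism.** Each relation must hold for the images in reversed order. From (2), $xt^{-1}=q\,t^{-1}x$ and $yt^{-1}=q^{-1}t^{-1}y$. Then:

* $S(x)^2=g^{-1}xg^{-1}x=-g^{-2}x^2=0$ and $S(y)^2=gygy=-g^2y^2=0$.
* $S(x)S(t)=-g^{-1}xt^{-1}=-q\,t^{-1}g^{-1}x=q\,S(t)S(x)$.
* $S(y)S(t)=-gyt^{-1}=-q^{-1}t^{-1}gy=q^{-1}S(t)S(y)$.
* $S(x)S(g)=-g^{-1}xg^{-1}=g^{-2}x=-S(g)S(x)$.
* $S(y)S(g)=-gyg^{-1}=y=-S(g)S(y)$.

The relations among $t,g$ are clear.

**Step 5: antipode axiom.** If the axiom holds for $a$ and $b$, it holds for $ab$: $S(a_1b_1)a_2b_2=S(b_1)S(a_1)a_2b_2=\varepsilon(a)\varepsilon(b)1$, and similarly on the other side. So generators suffice. For $t,g$ it is clear, and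
$$S(x)+g^{-1}x=0=x+gS(x),\qquad S(y)+gy=0=y+g^{-1}S(y).$$
Hence $H$ is a Hopf algebra.

**Step 6: $zH$ is a Hopf ideal.** This is needed in Section 9. We add
$$\Delta x\,\Delta y=xy\otimes1+xg^{-1}\otimes y+gy\otimes x+1\otimes xy,\qquad\Delta y\,\Delta x=yx\otimes1+yg\otimes x+g^{-1}x\otimes y+1\otimes yx.$$
Since $xg^{-1}+g^{-1}x=0$ and $gy+yg=0$, we get $\Delta z=z\otimes1+1\otimes z$. Also $S(xy)=S(y)S(x)=gyg^{-1}x=-yx$ and $S(yx)=S(x)S(y)=g^{-1}xgy=-xy$, so $S(z)=-z$. Finally $\varepsilon(z)=0$ and $z$ is central, so $zH$ is a Hopf ideal.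

## 5. Identifying $H_\Gamma(q)$ with $\mathcal H(R,\tau)$

Let $R=k[T^{\pm1}]\otimes k\Gamma$, with $G$ the generator of $\Gamma$ in $R$, and $C=R[z]$. Consider the $k[z]$-algebra automorphisms of $C$
$$\lambda:T\mapsto qT,\ G\mapsto G;\qquad\mu:T\mapsto T,\ G\mapsto-G;\qquad\tau=\lambda\mu^{-1}:T\mapsto qT,\ G\mapsto-G.$$
They commute. The map $\mu$ is well defined: in case (ii), $(-G)^2=1$, and in case (iii), $-1=1$. Define
$$\rho:H\to M_2(C),\quad x\mapsto ze_{12},\quad y\mapsto e_{21},\quad t\mapsto T\,\mathrm{diag}(q,1),\quad g\mapsto G\,\mathrm{diag}(1,-1).\tag{4}$$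
This respects the relations. First, $\rho(x)^2=\rho(y)^2=0$. Next, $\rho(t)\rho(x)=qTz\,e_{12}$ and $\rho(x)\rho(t)=Tz\,e_{12}$. Also $\rho(t)\rho(y)=Te_{21}$ and $\rho(y)\rho(t)=qTe_{21}$. Further, $\rho(g)\rho(x)=Gz\,e_{12}=-\rho(x)\rho(g)$ and $\rho(g)\rho(y)=-Ge_{21}=-\rho(y)\rho(g)$. The relations among $t,g$ are clear, including $\rho(g)^2=I$ in case (ii) and $\rho(g)=I$ in case (iii). Finally $\rho(z)=ze_{11}+ze_{22}=zI$.

**Lemma 2.** $H$ has $k$-basis $z^at^bg^ex^iy^j$ with $a\ge0$, $b\in\mathbb Z$, $g^e\in\Gamma$, $i,j\in\{0,1\}$. The map $\rho$ is injective with image $\mathcal H(R,\tau)$.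

*Proof.* *Spanning.* The span of the listed monomials contains $1$ and is closed under left multiplication by $z,t^{\pm1},g^{\pm1}$. It is closed under left multiplication by $x$ and $y$ as well. Indeed these pass $t^bg^e$ up to a scalar, and
$$x\cdot x=0,\quad x\cdot xy=0,\quad yx=z-xy,\quad y\cdot y=0,\quad y\cdot xy=(z-xy)y=zy.$$
So the monomials span $H$, and every element has the form $w_0+w_1x+w_2y+w_3xy$ with $w_i\in C$ evaluated at $(z,t,g)$.

*Independence and injectivity.* From (4), $\rho(w(z,t,g))=\mathrm{diag}(\lambda(w),\mu(w))$ for $w\in C$, so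
$$\rho(w_0+w_1x+w_2y+w_3xy)=\begin{pmatrix}\lambda(w_0)+z\lambda(w_3)&z\lambda(w_1)\\\mu(w_2)&\mu(w_0)\end{pmatrix}.\tag{5}$$
If this is $0$, then $w_0=0$ from the lower right entry. Then $w_3=0$ because $z$ is not a zero divisor in $C$, and $w_1=w_2=0$. So the monomials are linearly independent and $\rho$ is injective.

*Image.* In (5) the diagonal entries are $a=\lambda(w_0)+z\lambda(w_3)$ and $d=\mu(w_0)$, and $\tau(d)=\lambda(w_0)$. So the image lies in $\mathcal H(R,\tau)$. Conversely, for a matrix as in (1), formula (5) produces it from
$$w_0=\mu^{-1}(d),\quad w_1=\lambda^{-1}(b),\quad w_2=\mu^{-1}(c),\quad w_3=\lambda^{-1}\big((a-\tau(d))/z\big).\qquad\square$$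

From now on we identify $H$ with $\mathcal H(R,\tau)$.

## 6. Proof of Theorem 1 and minimality

**Part 1: affine, noetherian, PI, GK-dimension.** $H$ is affine by definition, and it satisfies the identities of $2\times2$ matrices because $H\subseteq M_2(C)$. By Lemma 2 the commutative subalgebra $B$ generated by $z,t^{\pm1},g^{\pm1}$ is $k[z,t^{\pm1}]\otimes k\Gamma$, and $H=B+Bx+By+Bxy$. Since $x,y,xy$ commute with $t,g$ up to scalars and with $z$, also $H=B+xB+yB+xyB$. So $H$ is a finitely generated left and right module over the noetherian ring $B$, hence noetherian on both sides. By the fact of Krause–Lenagan recalled above, $\operatorname{GKdim}H=\operatorname{GKdim}B$, which is $3$ in case (i) and $2$ in cases (ii), (iii).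

**Part 2: prime or semiprime.** In cases (i), (iii), $R$ is a Laurent polynomial ring, hence a domain. In case (ii), $\operatorname{char}k\ne2$ gives $k\Gamma=k[G]/(G^2-1)\cong k\times k$, so $R\cong k[T^{\pm1}]^2$ is reduced. Now use Lemma 1(2).

**Part 3: the center.** This is Lemma 1(3).

**Part 4: finiteness.** Suppose $q^n=1$ with $n\ge1$. Then $t^{\pm n}$, $g^{\pm2}$ and $z$ commute with all generators. The algebra $B$ is finite over $k[z,t^{\pm n},g^{\pm2}]$ and $H$ is finite over $B$. So $H$ is finite over a central subalgebra, hence over $Z(H)$.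

Suppose $q$ is not a root of unity, and that $H$ is finitely generated over $Z(H)$. By Lemma 1(5), $R$ is finitely generated over $R^\tau$. The basis elements $T^bG^e$ of $R$ are eigenvectors of $\tau$ with eigenvalues $q^b(-1)^e$. If $q^b(-1)^e=1$, then $q^{2b}=1$, so $b=0$. Thus $R^\tau\subseteq k\Gamma$, and $R$ would be finitely generated over $k\Gamma$. But $R=\bigoplus_{b\in\mathbb Z}T^b\,k\Gamma$, and finitely many elements involve only finitely many $T^b$, a contradiction. $\square$

**PI-degree.** $H$ is not commutative: $yx-xy=z-2xy\ne0$ by Lemma 2. So its PI-degree is exactly $2$: a semiprime ring of PI-degree $1$ satisfies $XY-YX=0$, that is, it is commutative and equals its center. This also shows that no semiprime counterexample has PI-degree $1$.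

**GK-dimension.** An affine algebra of GK-dimension $0$ is finite-dimensional, hence finite over $k$ and over its center. No algebra has GK-dimension strictly between $0$ and $1$, or (Bergman) strictly between $1$ and $2$. A semiprime affine algebra of GK-dimension $1$ is a finite module over its center (Small–Stafford–Warfield, Math. Proc. Camb. Phil. Soc. 97 (1985), 407–414). So an affine semiprime counterexample has GK-dimension at least $2$, and cases (ii), (iii) attain $2$.

## 7. Cocommutative examples in characteristic $p$ from truncated Weyl operators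

In $H_\Gamma(q)$ the group-like $g$ spoils cocommutativity; it was there to make $x^2=0$ compatible with $\Delta$. In characteristic $p$, truncation at the $p$-th power is compatible with primitive generators, and differential operators on $k[s]/(s^p)$ take over the role of $2\times2$ matrices.

Let $\operatorname{char}k=p>0$ and let $q\in k^\times$ not be a root of unity. Let $A$ be generated by $t^{\pm1},x,y$ with, for $z:=xy-yx$,
$$zx=xz,\quad zy=yz,\quad x^p=y^p=0,\quad tx=qxt,\quad ty=q^{-1}yt,\tag{6}$$
$x,y$ primitive and $t$ group-like. We show that $A$ has the properties in Theorem 2.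

**Step 1: Hopf structure.** We check that $\Delta$ respects (6). As $x\otimes1$ and $1\otimes y$ commute, and likewise $1\otimes x$ and $y\otimes1$, $\Delta z=[\Delta x,\Delta y]=z\otimes1+1\otimes z$, so $[\Delta z,\Delta x]=[z,x]\otimes1+1\otimes[z,x]=0$, and the same with $y$. In characteristic $p$, $(\Delta x)^p=x^p\otimes1+1\otimes x^p=0$, and the same with $y$. Also $\Delta t\,\Delta x=tx\otimes t+t\otimes tx=q\,\Delta x\,\Delta t$, and similarly for $y$ with $q^{-1}$. The map $\varepsilon$ with $\varepsilon(x)=\varepsilon(y)=0$, $\varepsilon(t)=1$ respects (6). Put $S(x)=-x$, $S(y)=-y$, $S(t)=t^{-1}$. As an anti-homomorphism it sends $z$ to $S(y)S(x)-S(x)S(y)=yx-xy=-z$. It respects $[z,x]=[z,y]=0$ and $x^p=y^p=0$, and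
$$S(x)S(t)=-xt^{-1}=-q\,t^{-1}x=q\,S(t)S(x),\qquad S(y)S(t)=-yt^{-1}=-q^{-1}t^{-1}y=q^{-1}S(t)S(y).$$
Coassociativity, counit, antipode axiom and cocommutativity hold on the generators, hence everywhere.

**Step 2: a spanning set.** We have $tz=zt$, so $z$ is central. Then $xy^i=y^ix+i\,z\,y^{i-1}$, and $x,y$ pass powers of $t$ up to scalars. So the span of the monomials
$$z^at^by^ix^j\qquad(a\ge0,\ b\in\mathbb Z,\ 0\le i,j<p)$$
contains $1$ and is closed under left multiplication by the generators. Hence these monomials span $A$.

**Step 3: a representation.** Let $C=k[z,T^{\pm1}]$ and $M_p(C)=\operatorname{End}_C(C[s]/(s^p))$. The derivation $d=d/ds$ is defined on $C[s]/(s^p)$, since $d(s^pf)=s^pf'$ in characteristic $p$. Write $s$ also for multiplication by $s$, and let $D(s^l)=q^{-l}s^l$ for $0\le l<p$. Put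
$$\rho(y)=s,\qquad\rho(x)=z\,d,\qquad\rho(t)=TD.$$
We have $ds-sd=1$, so $\rho(x)\rho(y)-\rho(y)\rho(x)=zI$, which is central. Also $s^p=0$ and $d^p=0$. Applied to $s^l$: $DsD^{-1}$ gives $q^l\cdot q^{-(l+1)}s^{l+1}=q^{-1}s^{l+1}$ (both sides are $0$ for $l=p-1$), and $DdD^{-1}$ gives $q^l\,l\,q^{-(l-1)}s^{l-1}=q\,d(s^l)$. So $DsD^{-1}=q^{-1}s$, $DdD^{-1}=qd$, and $\rho$ is an algebra map with $\rho(z)=zI$.

**Step 4: basis and injectivity.** The operators $s^id^j$, $0\le i,j<p$, are linearly independent over $k$. Suppose $\sum c_{ij}s^id^j=0$ and $c_{ij}=0$ for all $j<m$, where $0\le m<p$. Applying the sum to $s^m$ gives $m!\sum_ic_{im}s^i=0$, and $m!\ne0$, so $c_{im}=0$ for all $i$. There are $p^2$ of them, so they form a basis of $M_p(k)$. Now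
$$\rho(z^at^by^ix^j)=z^{a+j}T^bD^bs^id^j.\tag{7}$$
In a vanishing combination, separate the powers of $T$, cancel the invertible operator $D^b$, and compare coefficients of $s^id^j$ and of the powers of $z$. All coefficients are $0$. So the monomials form a basis of $A$, and $\rho$ is injective. Moreover $z^{p-1}M_p(C)\subseteq\rho(A)$: for fixed $b$ the operators $D^bs^id^j$ also form a basis of $M_p(k)$, and for $n\ge p-1$, $z^nT^bD^bs^id^j=\rho(z^{n-j}t^by^ix^j)$.

**Step 5: ring-theoretic properties.** $A$ embeds in $M_p(C)$, so it is PI; it is affine by definition. If $uAv=0$, then $\rho(u)\,z^{p-1}M_p(C)\,\rho(v)=0$. Cancelling $z^{p-1}$ and using that $C$ is a domain, we get $u=0$ or $v=0$ as in Lemma 1(2). So $A$ is prime. A central element commutes with $z^{p-1}M_p(C)$, hence with $M_p(C)$; so the central elements of $\rho(A)$ are exactly the scalar matrices in it. By Step 4, $A$ is finitely generated as a left and right module over $k[z,t^{\pm1}]$ by the $y^ix^j$, which commute with $t$ up to scalars. So $A$ is noetherian, with GK-dimension $2$ by the fact of Krause–Lenagan.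

**Step 6: not module-finite.** Let $u=\sum c_{abij}z^at^by^ix^j$ be central, so $\rho(u)$ is scalar. Put $z=0$. By (7) only the terms with $a=j=0$ survive, so $\sum_{b,i}c_{0bi0}T^bD^bs^i$ is a scalar matrix. Since $D^bs^i(s^l)=q^{-b(l+i)}s^{l+i}$ when $l+i<p$ and is $0$ otherwise, the diagonal entry at $s^l$ comes from $i=0$ and equals $\sum_bc_{0b00}q^{-lb}T^b$. Comparing $l=0$ and $l=1$ gives $c_{0b00}(q^{-b}-1)=0$, so $c_{0b00}=0$ for $b\ne0$. There is a surjective algebra map $\pi:A\to k[t^{\pm1}]$ with $x,y\mapsto0$, hence $z\mapsto0$. It sends $u$ to $\sum_bc_{0b00}t^b=c_{0000}$. So $\pi(Z(A))=k$. If $A$ were finitely generated over $Z(A)$, then $k[t^{\pm1}]$ would be finite-dimensional, which is false. This proves Theorem 2. $\square$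

## 8. Cocommutative Hopf algebras in characteristic $0$

For a group $\Gamma$ acting on a Lie algebra $L$ by automorphisms, $U(L)\#k\Gamma$ is $U(L)\otimes k\Gamma$ as a vector space, with $\gamma\ell\gamma^{-1}=\gamma(\ell)$ for $\gamma\in\Gamma$, $\ell\in L$. For instance, $L=k\ell$ with a generator $a$ of $\mathbb Z$ acting by $\ell\mapsto2\ell$ gives the algebra generated by $\ell,a^{\pm1}$ with $a\ell=2\ell a$. In characteristic $0$ this is again a quantum plane, not PI by Section 3. The proof of Theorem 3 shows that PI forces the abelian part of $\Gamma$ to act on $L$ through a finite group, so that the invariant argument of Section 3 works.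

*Proof of Theorem 3.* Let $\operatorname{char}k=0$ and let $H$ be cocommutative, affine and PI.

**Step 1: reduction to $k=\bar k$.** The algebra $H\otimes\bar k$ is cocommutative and affine. It is PI, since $H$ satisfies a multilinear identity and this passes to $H\otimes\bar k$. Also $Z(H\otimes\bar k)=Z(H)\otimes\bar k$. Suppose $H\otimes\bar k$ is finite over its center. Writing the module generators as sums of tensors, we may take them of the form $h_i\otimes1$. Let $N=\sum Z(H)h_i\subseteq H$. Then $N\otimes\bar k=H\otimes\bar k$, so $N=H$. Hence we assume $k=\bar k$.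

**Step 2: structure.** By the Cartier–Kostant–Milnor–Moore theorem, $H=U(L)\#k\Gamma$. By Latyshev ($U(L)$ is PI in characteristic $0$ iff $L$ is abelian), $L$ is abelian, so $U(L)=S(L)$ is the symmetric algebra, a polynomial ring. The subalgebra $k\Gamma$ is PI, so by Isaacs–Passman, $\Gamma$ has an abelian subgroup $A_0$ of finite index. Factoring out the ideal generated by $L$ shows that $k\Gamma$ is a quotient of $H$, so it is affine. Its finitely many generators involve finitely many group elements, and the subgroup these generate must be $\Gamma$. So $\Gamma$ is finitely generated, and hence so is its finite-index subgroup $A_0$.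

**Step 3: $A_0$ acts on $L$ through a finite group.** Suppose not. The image of $A_0$ in $GL(L)$ is an infinite finitely generated abelian group, so some $a\in A_0$ acts on $L$ with infinite order. Let $\sigma$ be the automorphism of $S(L)$ it induces. The powers of $a$ are distinct in $\Gamma$, so $P=S(L)[a^{\pm1};\sigma]=\bigoplus_iS(L)a^i$ is a subalgebra of $H$. It is a PI domain. Let $K=\operatorname{Frac}S(L)$ and $Q=K[a^{\pm1};\sigma]$. By Posner's theorem, the Goldie quotient ring of $P$, a division ring, is PI. Nonzero elements of $S(L)$ are invertible there, and conjugation by $a$ induces $\sigma$ on $K$, so we get an algebra map from $Q$ to this division ring. It is injective, because every nonzero element of $Q$ becomes a nonzero element of $P$ after multiplication by a common denominator from $S(L)$. So $Q$ is a PI domain.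

Next, $Z(Q)$. If $\sum k_ia^i$ commutes with every $c\in K$, then $k_i(\sigma^i(c)-c)=0$ for all $i$ and $c$. For $i\ne0$, $\sigma^i$ is not the identity on $L\subseteq K$, so $k_i=0$. Hence $Z(Q)\subseteq K$, and commuting with $a$ gives $Z(Q)=K^\sigma$, a field. In a prime PI ring every nonzero ideal meets the center nontrivially (Rowen). Here a nonzero central element is invertible, so $Q$ is simple. By Kaplansky's theorem, $\dim_{Z(Q)}Q<\infty$. But the powers of $a$ are linearly independent over $K\supseteq Z(Q)$, a contradiction.

**Step 4: a large commutative subalgebra.** By Step 3, the subgroup of $A_0$ acting trivially on $L$ has finite index in $\Gamma$. Let $A_1$ be its core, the intersection of its conjugates: a normal subgroup of finite index in $\Gamma$, abelian, and acting trivially on $L$. So $\Gamma$ acts on $L$ through the finite group $\Gamma/A_1$. The finitely many algebra generators of $H$ involve finitely many elements of $L$; let $L'$ be the $\Gamma$-submodule these generate. Then $S(L')\#k\Gamma$ is a subalgebra containing all generators, so it is $H$, and $L'=L$.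 Since $\Gamma$ acts through a finite group, $L$ is spanned by finitely many translates: $\dim L<\infty$. Also $A_1$ is finitely generated, being of finite index in $\Gamma$. Hence
$$B=S(L)\otimes kA_1\subseteq H$$
is a commutative affine algebra, since $A_1$ is abelian and acts trivially on $L$.

**Step 5: invariants.** $H$ is generated as a $B$-module by coset representatives of $A_1$ in $\Gamma$, finitely many. Conjugation by $\Gamma$ preserves $B$, and $A_1\subseteq B$ acts trivially, so the finite group $\Gamma/A_1$ acts on $B$. By Noether, $B$ is finite over $B^\Gamma$. The elements of $B^\Gamma$ commute with $B$ and with $\Gamma$, which generate $H$, so $B^\Gamma\subseteq Z(H)$. Thus $H$ is finite over $B^\Gamma$, and so over $Z(H)$. $\square$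

## 9. Nilpotent Hopf ideals and Frobenius over finite fields

**Proof of (b)$\Rightarrow$(a) in Theorem 4.** Suppose $k$ is not algebraic over a finite field. Take $q\in k^\times$ not a root of unity, $\Gamma$ infinite, and $D=H_\Gamma(q)/(z)$. By Step 6 of Section 4 this is a Hopf algebra, and it is noetherian. By Lemma 2, $D=R\oplus Rx\oplus Ry\oplus Rxy$ with $R=k[t^{\pm1},g^{\pm1}]$, and now $yx=-xy$. Let $J=(x,y)=Rx\oplus Ry\oplus Rxy$. By (3) it is a Hopf ideal. We have $J^2=Rxy$ and $J^3=0$, and $D/J=R$ is commutative.

Let $u=w_0+w_1x+w_2y+w_3xy$ be central, $w_i\in R$. For $w\in R$ we have $xw=\sigma(w)x$, where $\sigma:t\mapsto q^{-1}t,\ g\mapsto-g$. Using $x^2=0$ and $xyx=0$,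
$$ux=w_0x-w_2xy,\qquad xu=\sigma(w_0)x+\sigma(w_2)xy.$$
The $Rx$-components give $w_0=\sigma(w_0)$. The monomial $t^bg^e$ is an eigenvector of $\sigma$ with eigenvalue $q^{-b}(-1)^e$, which is $1$ only if $b=0$. So $w_0\in k[g^{\pm1}]$. Thus the image of $Z(D)$ in $D/J=R$ lies in $k[g^{\pm1}]$, over which $R$ is not finitely generated, so $D$ is not module-finite over $Z(D)$. Hence (b) fails. $\square$

**What goes wrong in $D$.** Write $K=D/J=R$. On $J/J^2=Rx\oplus Ry$ the conjugation action of $K$ satisfies $txt^{-1}=qx$, $tyt^{-1}=q^{-1}y$, and $g$ acts by $-1$. The operator of $t$ on $kx\oplus ky$ has infinite order. If $q$ lay in a finite field, then $K$ would act on $kx\oplus ky$, up to scalar extension, through a finite ring, and a power of $t$ would commute with $x$ and $y$. The proof of (a)$\Rightarrow$(b) makes this work in general, with Frobenius supplying the powers. It uses one textbook fact.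

**Hopf module theorem.** Let $K$ be a Hopf algebra and $M$ a right $K$-module with a right coaction $\delta:M\to M\otimes K$, $\delta(m)=m_0\otimes m_1$, such that $\delta(mb)=m_0b_1\otimes m_1b_2$. Let $V=M^{\mathrm{co}K}=\{m:\delta(m)=m\otimes1\}$. Then $V\otimes K\to M$, $v\otimes c\mapsto vc$, is bijective. In the example, with $M=J/J^2$, one finds $\delta(x)=x\otimes1$ and $\delta(y)=y\otimes1$, since the terms $g\otimes x$ and $g^{-1}\otimes y$ die in $D\otimes K$. As $M=Rx\oplus Ry$, we get $V=kx\oplus ky$.

**Proof of (a)$\Rightarrow$(b).** Let $k$ be algebraic over $\mathbb F_p$, let $H$ and $J$ be as in (b), $K=H/J$, $J^n=0$.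

**Step 1: the bimodule $M=J/J^2$.** The purpose is to encode the action of $K$ on $M$ in a finite-dimensional space. Let $\delta:H\to H\otimes K$ be $\Delta$ followed by $H\to K$ in the second factor. It is an algebra map. Since $\Delta(J)\subseteq J\otimes H+H\otimes J$, it sends $J$ to $J\otimes K$, and therefore $J^2$ to $J^2\otimes K$. As $J\cdot J\subseteq J^2$, $M$ is a $K$-bimodule; $\delta$ makes it a right $K$-comodule, and, since $\delta$ is multiplicative,
$$\delta(amb)=a_1m_0b_1\otimes a_2m_1b_2\qquad(a,b\in K,\ m\in M).\tag{8}$$
By the Hopf module theorem $M=V\otimes K$ with $V=M^{\mathrm{co}K}$. As $J$ is a finitely generated right ideal, $M$ is a finitely generated right $K$-module. With $K^+=\ker\varepsilon$, this gives $\dim V=\dim M/MK^+<\infty$.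

Define $a\cdot m=a_1mS(a_2)$ for $a\in K$. It is a left action, since $(ab)\cdot m=a_1b_1mS(b_2)S(a_2)$. It preserves $V$: for $v\in V$, by (8),
$$\delta(a\cdot v)=a_1vS(a_4)\otimes a_2S(a_3)=a_1vS(a_2)\otimes1=(a\cdot v)\otimes1.$$
Finally
$$am=a_1mS(a_2)a_3=(a_1\cdot m)a_2.\tag{9}$$

**Step 2: descent to a finite field.** The purpose is to have $K$ act on $V$ through a finite ring, up to scalar extension. $K$ is a commutative noetherian Hopf algebra, hence affine (Molnar, Proc. AMS 51 (1975)). Choose a finite-dimensional subcoalgebra $E$ generating $K$, with basis $(e_j)$, and write $\Delta e_j=\sum_ie_i\otimes a_{ij}$ with $a_{ij}\in E$. Coassociativity and the counit give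
$$\Delta a_{ij}=\sum_la_{il}\otimes a_{lj},\qquad\varepsilon(a_{ij})=\delta_{ij},$$
and $e_j=\sum_i\varepsilon(e_i)a_{ij}$, so the $a_{ij}$ generate $K$ as an algebra.

Present $K$ as a polynomial ring in variables for the $a_{ij}$ modulo an ideal generated by finitely many polynomials. Their coefficients lie in a finite subfield $k_0$ of $k$, because $k$ is algebraic over $\mathbb F_p$. Hence $K=k\otimes_{k_0}K_0$, where $K_0$ is the $k_0$-subalgebra generated by the $a_{ij}$. This persists if we enlarge $k_0$ to a larger finite subfield, replacing $K_0$ accordingly. The finitely many elements $S(a_{ij})\in k\otimes_{k_0}K_0$ involve finitely many scalars, so after enlarging $k_0$ we have $S(a_{ij})\in K_0$. Since $\Delta(a_{ij})\in K_0\otimes_{k_0}K_0$ and $\varepsilon(a_{ij})\in k_0$, $K_0$ is a Hopf $k_0$-algebra. Fix a basis of $V$. Enlarging $k_0$ once more, the finitely many operators $a_{ij}$ on $V$ have matrices over $k_0$. So $K_0$ acts on the $k_0$-span $V_0$ of the basis, and $V=k\otimes_{k_0}V_0$. Let $I_0$ be the annihilator of $V_0$ in $K_0$. It annihilates $V$, and $K_0/I_0$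 embeds in the finite ring $\operatorname{End}_{k_0}(V_0)$. So $K_0/I_0$ is a finite commutative ring.

Let $Q=|k_0|$ and $F_r(a)=a^{Q^r}$ for $a\in K_0$. This is a ring map; it is $k_0$-linear since $c^Q=c$ for $c\in k_0$; and it is a Hopf algebra endomorphism of $K_0$, since $\Delta(a)^{Q^r}=a_1^{Q^r}\otimes a_2^{Q^r}$. The $Q$-power map acts on the finite set $K_0/I_0$, and a finite set has only finitely many self-maps. So there are $0\le r<s$ with
$$F_r(a)\equiv F_s(a)\pmod{I_0}\qquad\text{for all }a\in K_0.\tag{10}$$

**Step 3: a large subalgebra commuting with $M$.** In the example $D$ with $q\in k_0$, one may take $r=0$, $s=1$, since $K_0/I_0$ consists of diagonal matrices over $k_0$. Then $t^{Q-1}=S(t)\,t^Q$ commutes with $x$ and $y$, because $q^{Q-1}=1$; and $g^{Q-1}$ does too, because $(-1)^{Q-1}=1$ in $k_0$. In general put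
$$\psi(a)=S(a_1)^{Q^r}a_2^{Q^s},\qquad\text{that is, }\psi=(F_rS)*F_s.$$
As $K_0$ is commutative, $\psi:K_0\to K_0$ is an algebra map. Let $K'=k\,\psi(K_0)\subseteq K$, the subalgebra generated by the $\psi(a_{ij})$. We claim that $bm=mb$ for all $b\in K'$, $m\in M$. By linearity let $b=\psi(a)$, $a\in K_0$. Modulo $I_0\otimes K_0$, using (10) in the first tensor factor and then $S(a_2)a_3=\varepsilon(a_2)1$,
$$\Delta b=S(a_2)^{Q^r}a_3^{Q^s}\otimes S(a_1)^{Q^r}a_4^{Q^s}\equiv(S(a_2)a_3)^{Q^r}\otimes S(a_1)^{Q^r}a_4^{Q^s}=1\otimes b.$$
Here $F_r$ is applied to $S(a_2)a_3$, and $F_r$ fixes scalars from $k_0$. Since $I_0$ annihilates $V$, we have $b_1\cdot v\otimes b_2=v\otimes b$ for $v\in V$. So for $v\in V$, $c\in K$, by (9) and commutativity of $K$,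
$$b\,(vc)=(b_1\cdot v)b_2c=v\,bc=(vc)\,b.$$
The elements $vc$ span $M$, so the claim holds.

Next, $K$ is finite over $K'$. Since $a_1^{Q^r}S(a_2)^{Q^r}=F_r(a_1S(a_2))=\varepsilon(a)1$, we have $F_r*\psi=F_s$, that is,
$$a_{ij}^{Q^s}=\sum_la_{il}^{Q^r}\,\psi(a_{lj}).\tag{11}$$
$K$ is spanned over $k$ by monomials in the $a_{ij}$. If some exponent is at least $Q^s$, replace a factor $a_{ij}^{Q^s}$ by (11). This gives a $K'$-combination of monomials of smaller total degree, since $Q^r<Q^s$. By induction on the degree, $K$ is generated as a $K'$-module by the finitely many monomials with all exponents less than $Q^s$.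

**Step 4: central lifts.** Let $b$ be one of the $\psi(a_{ij})$ and let $\tilde b\in H$ lift $b$. Since $K$ is commutative, $[\tilde b,H]\subseteq J$. By Step 3, $[\tilde b,J]\subseteq J^2$. As $\operatorname{ad}\tilde b$ is a derivation, $[\tilde b,J^i]\subseteq J^{i+1}$ for all $i\ge1$. Hence $(\operatorname{ad}\tilde b)^n(H)\subseteq J^n=0$. Choose $p^m\ge n$. Left and right multiplication by $\tilde b$ commute and we are in characteristic $p$, so
$$\operatorname{ad}\big(\tilde b^{\,p^m}\big)=(\operatorname{ad}\tilde b)^{p^m}=0.$$
So $\tilde b^{\,p^m}$ is central. Let $Z'\subseteq Z(H)$ be the subalgebra generated by these finitely many elements.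

**Step 5: finiteness of $H$ over $Z'$.** The image of $Z'$ in $K$ contains the $p^m$-th powers of the finitely many generators of $K'$ and is contained in $K'$. So $K'$ is finite over $Z'$, and by Step 3 so is $K$. Since $H$ is left noetherian, each $J^i$ is a finitely generated left ideal. So $J^i/J^{i+1}$ is a finitely generated left $K$-module, hence a finitely generated $Z'$-module; for $i=0$ it is $K$ itself. As $J^n=0$, the finite filtration $H\supseteq J\supseteq J^2\supseteq\dots\supseteq J^n=0$ has factors that are finite over $Z'$. So $H$ is a finitely generated module over $Z'\subseteq Z(H)$, and therefore over $Z(H)$. $\square$
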